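\title{Nakajima quiver varieties are reduced schemes}

\begin{abstract}
We prove that the Nakajima quiver variety $\mathfrak M_\theta(\mathbf v,\mathbf w)$ of the McKay quiver of a finite subgroup of $\mathrm{SL}_2(\mathbb C)$, with the scheme structure given by its construction as a GIT quotient, is reduced for all dimension vectors and all stability parameters. More generally, the GIT quotient of any fiber $\mu_\alpha^{-1}(\lambda)$ of the moment map of any finite quiver is reduced. A formal slice argument reduces the statement to the ring of invariant functions on $\mu_\alpha^{-1}(0)$, which we show to be a domain. The proof is an induction on $\alpha$ whose steps are isomorphisms of rings given by trace identities; it ends either at a theorem of Crawley-Boevey or at a symmetric power of a Kleinian singularity.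
\end{abstract}

\section{Introduction}

A quiver variety is built in two steps: one imposes the moment map equations on a space of matrices, and one passes to a GIT quotient. Each step produces a scheme, and a scheme given by equations may carry nilpotent functions. The points of a quiver variety classify modules and do not see such functions. We show that there are none. The ground field is $\mathbb C$ throughout.

\subsection{Quiver varieties as schemes}\label{ss:def}

Let $Q$ be a quiver with finite vertex set $Q_0$ and finite arrow set $Q_1$; loops and multiple arrows are allowed. Write $t(a)$ and $h(a)$ for the tail and the head of an arrow $a$. The \emph{double} $\overline Q$ has the same vertices and, for each $a\in Q_1$, the arrow $a$ and a reverse arrow $a^*\colon h(a)\to t(a)$. We put $a^{**}=a$, and $\varepsilon_a=1$, $\varepsilon_{a^*}=-1$ for $a\in Q_1$. Paths are composed like maps.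

For a dimension vector $\alpha\in\mathbb Z_{\ge0}^{Q_0}$, the group $\mathrm{GL}(\alpha)=\prod_i\mathrm{GL}(\alpha_i)$ acts by change of basis on
\[
\mathrm{Rep}(\overline Q,\alpha)=\bigoplus_{a\in\overline Q_1}\mathrm{Hom}(\mathbb C^{\alpha_{t(a)}},\mathbb C^{\alpha_{h(a)}}).
\]
We use the letter $a$ also for the matrix of coordinate functions attached to the arrow $a$. The \emph{moment map} $\mu=\mu_\alpha$ has components
\[
\mu_i=\sum_{a\in\overline Q_1,\ h(a)=i}\varepsilon_a\,aa^*\qquad(i\in Q_0).
\]
For $\lambda\in\mathbb C^{Q_0}$ let $\mu_\alpha^{-1}(\lambda)$ be the closed subscheme cut out by the entries of the matrices $\mu_i-\lambda_i\,\mathrm{id}$. It is the scheme of representations of dimension $\alpha$ of the algebra $\Pi^\lambda=\mathbb C\overline Q/\big(\sum_a\varepsilon_aaa^*-\sum_i\lambda_ie_i\big)$, where $e_i$ is the trivial path at $i$.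

Let $\theta\in\mathbb Q^{Q_0}$ with $\theta\cdot\alpha=\sum_i\theta_i\alpha_i=0$. Choose an integer $\nu>0$ with $\nu\theta$ integral and put $\chi_\theta(g)=\prod_i\det(g_i)^{\nu\theta_i}$. A function $f$ is a semi-invariant of weight $\chi_\theta^n$ if $f(g\cdot x)=\chi_\theta(g)^nf(x)$. The GIT quotient is
\[
\mathfrak M^\lambda_\theta(\alpha)=\mu_\alpha^{-1}(\lambda)/\!/_{\!\theta}\,\mathrm{GL}(\alpha)=\operatorname{Proj}\bigoplus_{n\ge0}\mathbb C[\mu_\alpha^{-1}(\lambda)]^{\mathrm{GL}(\alpha),\chi_\theta^n}.
\]
For $\theta=0$ the graded ring is a polynomial ring in one variable over the ring of invariants, and $\mathfrak M^0_0(\alpha)=\operatorname{Spec}R_Q(\alpha)$, where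
\[
R_Q(\alpha)=\mathbb C[\mu_\alpha^{-1}(0)]^{\mathrm{GL}(\alpha)}.
\]

\subsection{Framed McKay quivers and the question}

Let $\Gamma\subset\mathrm{SL}_2(\mathbb C)$ be a finite subgroup with irreducible representations $\rho_i$, $i\in Q_0$. The McKay quiver of $\Gamma$ has vertex set $Q_0$ and $\dim\mathrm{Hom}_\Gamma(\rho_i,\rho_j\otimes\mathbb C^2)$ arrows $i\to j$. This number is symmetric in $i$ and $j$, and we fix a way of writing the McKay quiver as the double of a quiver $Q'=(Q_0,Q_1')$. For $\Gamma=1$, the quiver $Q'$ has one vertex and one loop $x$, and the McKay quiver has the two loops $x$ and $y=x^*$.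

Given $\mathbf w\in\mathbb Z_{\ge0}^{Q_0}$, let $Q'^{\mathbf w}$ be obtained from $Q'$ by adding a vertex $\infty$ and $\mathbf w_i$ arrows $\infty\to i$ for each $i\in Q_0$. The \emph{framed preprojective algebra} $\Pi^{\mathbf w}$ is the quotient of the path algebra of the double of $Q'^{\mathbf w}$ by the two-sided ideal generated by $\sum_a(aa^*-a^*a)$, the sum running over the arrows of $Q'^{\mathbf w}$; this is the algebra $\Pi^0$ of the quiver $Q'^{\mathbf w}$. For $\mathbf v\in\mathbb Z_{\ge0}^{Q_0}$, the group $G=\prod_{i\in Q_0}\mathrm{GL}(\mathbf v_i)$ acts on the affine scheme $\mathrm{Rep}(\Pi^{\mathbf w},(1,\mathbf v))$ of representations of dimension $1$ at $\infty$ and $\mathbf v_i$ at $i$. Let $\theta\in\mathbb Q^{Q_0\cup\{\infty\}}$ satisfy $\theta\cdot(1,\mathbf v)=0$, and let $\chi(g)=\prod_{i\in Q_0}\det(g_i)^{\nu\theta_i}$ with $\nu$ as above. The \emph{Nakajima quiver variety} is the scheme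
\[
\mathfrak M_\theta(\mathbf v,\mathbf w)=\operatorname{Proj}\bigoplus_{n\ge0}\mathbb C[\mathrm{Rep}(\Pi^{\mathbf w},(1,\mathbf v))]^{G,\chi^n}.
\]
A module $M$ of dimension $(1,\mathbf v)$ is $\theta$-semistable if $\theta\cdot\dim L\ge0$ for every nonzero submodule $L\subset M$. By King's theorem these are the $\chi$-semistable points, and $\mathfrak M_\theta(\mathbf v,\mathbf w)$ is a coarse moduli space of $\theta$-semistable $\Pi^{\mathbf w}$-modules of dimension $(1,\mathbf v)$ up to $S$-equivalence. Gammelgaard and Gyenge \cite{GG} record as an open question whether this scheme is reduced for all $\Gamma,\mathbf v,\mathbf w$ and $\theta$. The answer is yes.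

\begin{theorem}\label{thm:McKay}
For every finite subgroup $\Gamma\subset\mathrm{SL}_2(\mathbb C)$, all $\mathbf v,\mathbf w\in\mathbb Z_{\ge0}^{Q_0}$ and all $\theta$ with $\theta\cdot(1,\mathbf v)=0$, the scheme $\mathfrak M_\theta(\mathbf v,\mathbf w)$ is reduced.
\end{theorem}

\begin{theorem}\label{thm:general}
Let $Q$ be any finite quiver, $\alpha$ a dimension vector, $\lambda\in\mathbb C^{Q_0}$ and $\theta\in\mathbb Q^{Q_0}$ with $\theta\cdot\alpha=0$. Then the scheme $\mathfrak M^\lambda_\theta(\alpha)$ is reduced.
\end{theorem}

Theorem~\ref{thm:McKay} is a special case of Theorem~\ref{thm:general}. Indeed, take the quiver $Q'^{\mathbf w}$, $\alpha=(1,\mathbf v)$ and $\lambda=0$, so that $\mathrm{Rep}(\Pi^{\mathbf w},(1,\mathbf v))=\mu_\alpha^{-1}(0)$. Every element of $\mathrm{GL}(\alpha)$ is a scalar times an element of $G$. Scalars act trivially, $\chi_\theta$ is trivial on them because $\theta\cdot\alpha=0$, and $\chi_\theta$ restricts to $\chi$ on $G$. So the semi-invariants of the two groups agree, and $\mathfrak M_\theta(\mathbf v,\mathbf w)=\mathfrak M^0_\theta(\alpha)$.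

The heart of the matter is the case $\lambda=0$, $\theta=0$.

\begin{theorem}\label{thm:domain}
For every finite quiver $Q$ and every dimension vector $\alpha$, the ring $R_Q(\alpha)$ is an integral domain.
\end{theorem}

\subsection{Why the answer is not automatic}

For other groups, the same construction can produce nilpotent invariants.

\begin{example}\label{ex:SL2}
Let $\sigma\in\mathbb C^2$ be a column and $\tau$ a row. For the action of $\mathrm{GL}_2$ the moment map equations read $\sigma\tau=0$; this is the quiver with two vertices, one arrow and $\alpha=(1,2)$. The invariants of $(\sigma,\tau)$ are generated by $B=\tau\sigma=\operatorname{tr}(\sigma\tau)$, which lies in the ideal, so $R_Q(\alpha)=\mathbb C$. For the subgroup $\mathrm{SL}_2$ the equations say only that the traceless part of $\sigma\tau$ vanishes: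
\[
\sigma_1\tau_2=\sigma_2\tau_1=0,\qquad\sigma_1\tau_1=\sigma_2\tau_2 .
\]
Now $B=\sigma_1\tau_1+\sigma_2\tau_2$ is not a linear combination of these three quadrics, so $B\ne0$ in the quotient ring, while $B^2=4\,\sigma_1\tau_1\sigma_2\tau_2=0$. The ring of invariants is not reduced.
\end{example}

So a proof must use the particular shape of the quiver equations, and the example points to the traces of the relations. In favor of a positive answer there are two pieces of evidence. At a point that represents a stable module the quotient is smooth (Remark~\ref{rem:smooth}). And if $\mu_\alpha^{-1}(0)$ is itself reduced and irreducible, then $R_Q(\alpha)$ is a subring of a domain; a theorem of Crawley-Boevey (Theorem~\ref{thm:CB}) gives this for $\alpha$ in an explicit set $\Sigma_0$. Outside $\Sigma_0$ the fiber can be reducible, as the union of two planes $\{\sigma\tau=0\}$ above shows. There we make no attempt to control $\mu_\alpha^{-1}(0)$. We compare rings of invariants directly, and the difficulty is that a bijection on points proves nothing: each comparison has to be an identity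 in a ring that is not yet known to be reduced.

\subsection{Plan of the proof}

Section~\ref{s:hand} works out one small case by hand. Section~\ref{s:local} shows that near any point $\mathfrak M^\lambda_\theta(\alpha)$ is formally isomorphic to $\operatorname{Spec}R_{Q_{\mathrm{loc}}}(\mathbf m)$ near the origin, for a suitable local quiver, and deduces Theorem~\ref{thm:general} from Theorem~\ref{thm:domain}. The latter is proved by induction on $\alpha$, using three isomorphisms:
\begin{itemize}
\item a coordinate $\alpha_i$ that is large compared with its neighbors can be lowered without changing $R_Q(\alpha)$ (Proposition~\ref{prop:lower});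
\item for an extended Dynkin quiver, $R_Q(n\delta)$ is the coordinate ring of the $n$-th symmetric power of $\mathbb C^2/\Gamma$ (Proposition~\ref{prop:sym});
\item under suitable conditions an arrow whose removal disconnects $Q$ can be deleted (Proposition~\ref{prop:bridge}).
\end{itemize}
A combinatorial trichotomy (Proposition~\ref{prop:tri}) shows that if none of the three applies, then $\alpha\in\Sigma_0$.

\section{Preliminaries}\label{s:prelim}

\subsection{The quadratic form}

Let $e_i$ denote also the $i$-th basis vector of $\mathbb Z^{Q_0}$. Define a symmetric bilinear form by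
\[
(e_i,e_j)=2\delta_{ij}-\#\{\text{arrows }i\to j\text{ in }\overline Q\},
\]
and put $q(\alpha)=\frac12(\alpha,\alpha)$ and $p(\alpha)=1-q(\alpha)$. Both take integer values, since $q(e_i)$ is $1$ minus the number of loops of $Q$ at $i$. For $i\ne j$ let $n_{ij}=-(e_i,e_j)\ge0$, the number of arrows of $Q$ joining $i$ and $j$.

\emph{Extended Dynkin} means of type $\tilde A_n$ $(n\ge0)$, $\tilde D_n$ or $\tilde E_n$, with any orientation, where $\tilde A_0$ is the quiver with one vertex and one loop. The form of such a quiver is positive semidefinite, and its radical is spanned by a minimal positive vector $\delta$. Some coordinate of $\delta$ equals $1$, so every integral radical vector is an integer multiple of $\delta$. A connected quiver with positive semidefinite form is Dynkin (the definite case) or extended Dynkin. For quivers without loops this is the classical classification. If $i$ carries a loop, then $(e_i,e_i)\le0$, hence $(e_i,e_i)=0$; an isotropic vector of a semidefinite form lies in the radical, so no other arrow meets $i$ and the quiver is $\tilde A_0$. By the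 McKay correspondence, the extended Dynkin quivers are exactly the quivers whose doubles are McKay quivers, and $\delta_i=\dim\rho_i$.

\subsection{Symplectic modules}\label{ss:symp}

Let a reductive group $H$ with Lie algebra $\mathfrak h$ act linearly on a vector space $W$, preserving a symplectic form $\omega$. The \emph{quadratic moment map} is the family of functions $\mu^\xi(x)=\frac12\omega(\xi x,x)$, $\xi\in\mathfrak h$. Invariance gives $\omega(\xi y,x)=\omega(\xi x,y)$, hence
\begin{equation}\label{eq:dmu}
d\mu^\xi_x=\omega(\xi x,\cdot).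
\end{equation}
On $\mathrm{Rep}(\overline Q,\alpha)$ we use the form $\omega(x,x')=\sum_{a\in\overline Q_1}\varepsilon_a\operatorname{tr}(a\,a'^*)$, where $a$ and $a'$ are the matrices of $x$ and $x'$. It is $\mathrm{GL}(\alpha)$-invariant and nondegenerate, and exchanging $a$ with $a^*$ in the sum shows that it is skew. As $(\xi x)_a=\xi a-a\xi$, we get $\omega(\xi x,x)=\sum_a\varepsilon_a\operatorname{tr}(\xi aa^*)+\sum_a\varepsilon_{a^*}\operatorname{tr}(\xi a^*a)$. The two sums are equal, so the quadratic moment map is $\mu^\xi=\sum_i\operatorname{tr}(\xi_i\mu_i)$, in agreement with Section~\ref{ss:def}.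

\begin{lemma}\label{lem:S}
Two symplectic $H$-modules that are isomorphic as $H$-modules are isomorphic as symplectic $H$-modules. The isomorphism identifies their quadratic moment maps.
\end{lemma}

\begin{proof}
Write the module as $\bigoplus_VV\otimes M_V$ over the irreducible $V$. By Schur's lemma an invariant form pairs $V\otimes M_V$ only with $V^*\otimes M_{V^*}$. If $V\not\cong V^*$, the pairing is the canonical one tensored with a perfect pairing $M_V\times M_{V^*}\to\mathbb C$. If $V\cong V^*$, then $V$ has an invariant form, unique up to scalar and either symmetric or skew, and the form on $V\otimes M_V$ is its tensor product with a nondegenerate form on $M_V$, skew or symmetric respectively. Over $\mathbb C$, perfect pairings and nondegenerate skew or symmetric forms are unique up to linear automorphisms of the spaces $M_V$. The last sentence holds because $\mu^\xi$ is defined by the action and the form.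
\end{proof}

In particular $R_Q(\alpha)$ does not depend on the orientation of $Q$. It depends only on the full subquiver on the support of $\alpha$. If $Q_0=J\sqcup K$ and no arrow joins $J$ and $K$, then $R_Q(\alpha)=R_J(\alpha_J)\otimes R_K(\alpha_K)$, where $J$ and $K$ also denote the full subquivers and $\alpha_J,\alpha_K$ the restrictions of $\alpha$. A tensor product of domains over $\mathbb C$ is a domain.

\subsection{Invariant theory}\label{ss:inv}

Let $H$ be reductive, $A$ a commutative algebra with rational $H$-action, and $I,I'$ $H$-stable ideals. We use the following facts.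
\begin{itemize}
\item[(I1)] Rational $H$-modules are semisimple, so a surjection of such modules is surjective on invariants and on semi-invariants. Thus $(A/I)^H=A^H/I^H$ and $(I+I')^H=I^H+I'^H$. If $A$ is finitely generated, so is $A^H$.
\item[(I2)] If $I'^H\subset I$, then $(I+I')^H=I^H$, and so $(A/I)^H=(A/(I+I'))^H$.
\item[(I3)] If $A_0\to A^H$ is a homomorphism and $A_0'$ is an $A_0$-algebra with trivial action, then $(A\otimes_{A_0}A_0')^H=A^H\otimes_{A_0}A_0'$. Indeed $A=A^H\oplus A'$ as $A_0$-modules, where $A'$ is the sum of the nontrivial isotypic components, and $A'\otimes_{A_0}A_0'$ has no invariants. In particular $(A/\mathfrak aA)^H=A^H/\mathfrak a$ for an ideal $\mathfrak a\subset A^H$.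
\item[(I4)] (First and second fundamental theorems.) The $\mathrm{GL}_d$-invariant polynomials in vectors $\sigma_j\in\mathbb C^d$ and covectors $\tau_i\in(\mathbb C^d)^*$ are generated by the pairings $\tau_i\sigma_j$, and the relations among these are generated by the $(d+1)\times(d+1)$ minors of the matrix $(\tau_i\sigma_j)$.
\item[(I5)] (Le Bruyn--Procesi.) The ring $\mathbb C[\mathrm{Rep}(\overline Q,\alpha)]^{\mathrm{GL}(\alpha)}$ is generated by the traces of oriented cycles in $\overline Q$. By (I1) so is $R_Q(\alpha)$.
\item[(I6)] For $n\times n$ matrices $A_1,\dots,A_{n+1}$ over a commutative $\mathbb C$-algebra $S$,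
\[
\sum_{\pi\in\mathfrak S_{n+1}}\operatorname{sgn}(\pi)\operatorname{tr}_\pi(A_1,\dots,A_{n+1})=0,
\]
where $\operatorname{tr}_\pi$ is the product of $\operatorname{tr}(A_{i_1}\cdots A_{i_k})$ over the cycles $(i_1\cdots i_k)$ of $\pi$. The left side is the trace on $(S^n)^{\otimes(n+1)}$ of $A_1\otimes\dots\otimes A_{n+1}$ composed with the antisymmetrizer, which is zero because $\wedge^{n+1}\mathbb C^n=0$.
\end{itemize}

\section{One loop and one framing arrow}\label{s:hand}

Take $\Gamma=1$, $\mathbf w=1$, $\mathbf v=n$, $\theta=0$. A point of the representation space consists of $n\times n$ matrices $X,Y$, a column $b$ and a row $b^*$. The ideal $I$ is generated by the entries of $[X,Y]+bb^*$; the relation $b^*b=0$ at $\infty$ is the trace of this matrix. For $n=1$ the scheme $\{bb^*=0\}$ has two components, and the invariants are $\mathbb C[X,Y,bb^*]/(bb^*)=\mathbb C[X,Y]$: the framing has disappeared. We show that this happens for all $n$ and then compute the ring for $n=2$.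

By (I5) the invariants are generated by the functions $\operatorname{tr}c(X,Y)$ and $b^*c(X,Y)b$, with $c$ a word in two letters. On points, the next lemma says that $b^*$ kills the smallest subspace that contains $b$ and is stable under $X$ and $Y$. We need it as an identity over an arbitrary ring.

\begin{lemma}\label{lem:rank1}
Let $S$ be a commutative $\mathbb C$-algebra, $X,Y$ square matrices over $S$, $b$ a column and $b^*$ a row of the same size, and $\gamma\in\mathbb C^*$. If $[X,Y]=\gamma\,bb^*$, then $b^*c(X,Y)b=0$ for every word $c$, including the empty word.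
\end{lemma}

\begin{proof}
We use induction on the length $N$ of $c$. The trace gives one relation among the words with given numbers of letters $X$ and $Y$, and the commutation rule shows that all these words have the same value.

Let $z=sX+tY$ with $s,t\in\mathbb C^*$. Since $[z,Y]=s[X,Y]$,
\[
b^*z^Nb=\operatorname{tr}(z^Nbb^*)=\gamma^{-1}s^{-1}\operatorname{tr}(z^N[z,Y])=\gamma^{-1}s^{-1}\big(\operatorname{tr}(z^{N+1}Y)-\operatorname{tr}(z^NYz)\big)=0 .
\]
The left side is a polynomial in $s,t$ with coefficients in $S$ that vanishes on $(\mathbb C^*)^2$, so its coefficients vanish: for each $l$, the sum of $b^*cb$ over the words $c$ with $l$ letters $X$ and $N-l$ letters $Y$ is zero. Two such words are connected by exchanges of adjacent letters, and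
\[
b^*c'XYc''b-b^*c'YXc''b=\gamma\,(b^*c'b)(b^*c''b)=0
\]
by induction, as $c',c''$ are shorter than $c$. So all $\binom Nl$ terms of the sum are equal, and since $\binom Nl$ is invertible in $S$ each of them is zero.
\end{proof}

An invariant in the ideal $(b,b^*)$ is a combination of products of generators each of which has a factor $b^*cb$, so it lies in $I$. By (I2) we may add $b$ and $b^*$ to the ideal: $R$ is the ring of invariants of the scheme $\{[X,Y]=0\}$ of commuting pairs.

Now let $n=2$. Since $X$ and $Y$ commute, $R$ is generated by $s_f=\operatorname{tr}f(X,Y)$ with $f$ a monomial of positive degree in $\mathbb C[x,y]$. For commuting $2\times2$ matrices (I6) reads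
\[
s_fs_gs_h=s_{fg}s_h+s_{fh}s_g+s_{gh}s_f-2s_{fgh},
\]
so $R$ is spanned by $1$, the $s_f$ and the $s_fs_g$. Restriction to pairs of diagonal matrices is a homomorphism $R\to(\mathbb C[x,y]^{\otimes2})^{\mathfrak S_2}$ with
\[
1\mapsto1\otimes1,\qquad s_f\mapsto f\otimes1+1\otimes f,\qquad s_fs_g\mapsto(f\otimes g+g\otimes f)+(fg\otimes1+1\otimes fg).
\]
The elements $1\otimes 1$, $f\otimes1+1\otimes f$ and $f\otimes g+g\otimes f$ (with $\{f,g\}$ unordered) form a basis of the target, and the images above differ from them by a triangular change of basis. A spanning set that maps to a basis is a basis, so $R\cong(\mathbb C[x,y]^{\otimes2})^{\mathfrak S_2}$ is a domain.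

This is the method. Trace identities, valid over any ring, bound the ring of invariants from above; a reduced family of points bounds it from below; and at no stage do we need to know whether $\mu^{-1}(0)$ is reduced. Section~\ref{s:McKay} carries out both steps for all $\Gamma$ and $n$.

\section{Formal local structure}\label{s:local}

Fix $Q,\alpha,\lambda,\theta$ as in Theorem~\ref{thm:general} and write
\[
G=\mathrm{GL}(\alpha),\qquad\mathfrak g=\operatorname{Lie}G,\qquad\mathcal X=\mathrm{Rep}(\overline Q,\alpha),\qquad Z=\mu_\alpha^{-1}(\lambda),\qquad\mathfrak M=\mathfrak M^\lambda_\theta(\alpha).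
\]
A nonzero $\Pi^\lambda$-module $M$ with $\theta\cdot\dim M=0$ is \emph{$\theta$-stable} if $\theta\cdot\dim L>0$ for all submodules $0\ne L\ne M$, and a \emph{polystable} module is a direct sum of stable ones. Schur's lemma holds: a stable module has only scalar endomorphisms, and there is no nonzero map between non-isomorphic stable modules. Let $Z^{ss}\subset Z$ be the open set where some semi-invariant of positive weight is nonzero. The closed points of $\mathfrak M$ correspond to the orbits that are closed in $Z^{ss}$, and by \cite[Prop.~3.2]{King} these are the orbits of polystable modules.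

\subsection{The local quiver}

The model for $\mathfrak M$ near the orbit of $x$ is built from the symplectic space $(\mathfrak gx)^\perp/\mathfrak gx$. To compute it as a module over the stabilizer we realize it as the cohomology of a complex that is additive in direct sums. For $\Pi^\lambda$-modules $L,L'$ put
\[
C^0=C^2=\bigoplus_i\mathrm{Hom}(L_i,L'_i),\qquad C^1=\bigoplus_{a\in\overline Q_1}\mathrm{Hom}(L_{t(a)},L'_{h(a)}),
\]
\[
d^0(\xi)_a=a^{L'}\xi-\xi a^L,\qquad d^1(s)=\sum_a\varepsilon_a\big(s_a\,a^{*L}+a^{L'}s_{a^*}\big).
\]

\begin{lemma}\label{lem:complex}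
$C^\bullet(L,L')$ is a complex, and its middle cohomology satisfies
\[
\dim H^1(L,L')=\dim\mathrm{Hom}(L,L')+\dim\mathrm{Hom}(L',L)-(\dim L,\dim L').
\]
If $L=L'$ is given by a point $x\in Z$, then $\mathfrak gx$ is isotropic in $\mathcal X$ and $H^1(L,L)=(\mathfrak gx)^\perp/\mathfrak gx$.
\end{lemma}

\begin{proof}
In $d^1d^0\xi=\sum_a\varepsilon_a\big((a^{L'}\xi-\xi a^L)a^{*L}+a^{L'}(a^{*L'}\xi-\xi a^{*L})\big)$ the terms $a^{L'}\xi a^{*L}$ cancel, leaving $\mu^{L'}\xi-\xi\mu^L=\lambda\xi-\xi\lambda=0$. By definition $H^0(L,L')=\mathrm{Hom}(L,L')$. The trace pairs $C^2(L,L')$ perfectly with $C^0(L',L)$, and $\langle s,s'\rangle=\sum_a\varepsilon_a\operatorname{tr}(s_as'_{a^*})$ pairs $C^1(L,L')$ perfectly with $C^1(L',L)$. For $\eta\in C^0(L',L)$, exchanging $a$ with $a^*$ in the second half of $d^1$ gives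
\begin{equation}\label{eq:adj}
\operatorname{tr}(d^1(s)\eta)=\sum_a\varepsilon_a\operatorname{tr}\big(s_a(a^{*L}\eta-\eta a^{*L'})\big)=\langle s,d^0\eta\rangle .
\end{equation}
So $d^1$ is adjoint to $d^0$ and $H^2(L,L')\cong\mathrm{Hom}(L',L)^*$. The Euler characteristic $\dim C^0-\dim C^1+\dim C^2$ equals $(\dim L,\dim L')$ by the definition of the form, which gives the formula. For $L=L'=x$ we have $C^0=\mathfrak g$, $C^1=\mathcal X$, $d^0\xi=-\xi x$ and $\langle\cdot,\cdot\rangle=\omega$. Hence $\operatorname{im}d^0=\mathfrak gx$, and $\ker d^1=(\mathfrak gx)^\perp$ by \eqref{eq:adj}.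
\end{proof}

Let $M=\bigoplus_tM_t^{\oplus m_t}$ be polystable, with the $M_t$ stable and pairwise non-isomorphic, and put $\beta_t=\dim M_t$. By Lemma~\ref{lem:complex} and Schur's lemma,
\begin{equation}\label{eq:H1}
\dim H^1(M_t,M_t)=2-(\beta_t,\beta_t)=2p(\beta_t),\qquad\dim H^1(M_s,M_t)=-(\beta_s,\beta_t)\quad(s\ne t).
\end{equation}
In particular these numbers are nonnegative. The \emph{local quiver} $Q_{\mathrm{loc}}$ of $M$ has one vertex for each $t$, with $p(\beta_t)$ loops at $t$ and $-(\beta_s,\beta_t)$ arrows, oriented in any way, joining $s\ne t$. Put $\mathbf m=(m_t)$.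

\begin{proposition}\label{prop:local}
Let $\bar x\in\mathfrak M$ be the closed point represented by $M$. Then $\widehat{\mathcal O}_{\mathfrak M,\bar x}$ is isomorphic to the completion of $R_{Q_{\mathrm{loc}}}(\mathbf m)$ at the maximal ideal of the origin.
\end{proposition}

\begin{remark}\label{rem:smooth}
If $M$ is stable, then $Q_{\mathrm{loc}}$ has one vertex and $\mathbf m=1$. The group acts trivially, the moment map is zero, and $R_{Q_{\mathrm{loc}}}(\mathbf m)$ is a polynomial ring in $2p(\alpha)$ variables. So $\mathfrak M$ is smooth at $\bar x$.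
\end{remark}

\subsection{Two lemmas on completions}

The linearization below exists only formally, so we need to know that the completion of a ring of invariants depends only on the completed ring with its group action.

\begin{lemma}\label{lem:complete}
Let $H$ be reductive, $A$ a finitely generated commutative algebra with rational $H$-action, $\mathfrak n$ an $H$-stable maximal ideal and $\mathfrak n_0=\mathfrak n\cap A^H$. Then the $\mathfrak n_0$-adic completion of $A^H$ is $\varprojlim_k(A/\mathfrak n^k)^H$.
\end{lemma}

\begin{proof}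
By (I1), $(A/\mathfrak n^k)^H=A^H/(\mathfrak n^k)^H$, so we must show that the filtrations $\mathfrak n_0^k$ and $(\mathfrak n^k)^H$ define the same topology. One inclusion is $\mathfrak n_0^k\subset(\mathfrak n^k)^H$. The Rees algebra $\bigoplus_k\mathfrak n^kT^k$ is finitely generated with rational $H$-action, so its ring of invariants is generated over $A^H$ by finitely many elements $c_iT^{k_i}$ with $1\le k_i\le d$ and $c_i\in(\mathfrak n^{k_i})^H\subset\mathfrak n_0$. A product of these of degree $k$ in $T$ has at least $k/d$ factors. Hence $(\mathfrak n^k)^H\subset\mathfrak n_0^{\lceil k/d\rceil}$.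
\end{proof}

\begin{lemma}[Equivariant formal Darboux lemma]\label{lem:darboux}
Let $W$ be a finite-dimensional $H$-module and $\omega_1$ a closed $H$-invariant $2$-form with coefficients in $\mathbb C[[W]]$ whose constant term $\omega_0$ is nondegenerate. Then there is an $H$-equivariant continuous automorphism $\Phi$ of $\mathbb C[[W]]$ with $\Phi\omega_1=\omega_0$.
\end{lemma}

\begin{proof}
We remove the nonconstant terms one degree at a time; ``degree'' refers to the coefficients in linear coordinates. Suppose $\omega_k$ is closed and invariant and $\omega_k=\omega_0+\eta+(\text{degree}\ge k+1)$ with $\eta$ homogeneous of degree $k\ge1$. Then $\eta$ is closed and invariant, because $d$ and $H$ respect the grading. The Euler vector field $\mathcal E$ satisfies $L_{\mathcal E}\eta=(k+2)\eta$, so Cartan's formula $L=d\iota+\iota d$ gives $\eta=d\zeta$ with $\zeta=\frac1{k+2}\iota_{\mathcal E}\eta$, an invariant $1$-form of degree $k+1$. Since $\omega_0$ is nondegenerate, $\iota_v\omega_0=-\zeta$ defines an invariant vector field $v$ of degree $k+1$, and $L_v\omega_0=d\iota_v\omega_0=-\eta$.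 The operator $L_v$ raises degrees by $k$. So $\Phi_k=\exp(v)$ converges to an equivariant automorphism, it acts on forms as $\exp(L_v)$, and
\[
\omega_{k+1}:=\Phi_k\omega_k=\omega_0+\eta+L_v\omega_0+(\text{degree}\ge\min(k+1,2k))=\omega_0+(\text{degree}\ge k+1).
\]
As $\Phi_k$ changes the coordinates only in degrees $\ge k+1$, the limit $\Phi=\lim_k\Phi_k\cdots\Phi_1$ exists, is an automorphism, and $\Phi\omega_1$ agrees with $\omega_{k}$, hence with $\omega_0$, in degrees $<k$ for every $k$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:local}}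

\emph{Step 1: passing to a slice.} The scheme $Z$ may be singular and nonreduced, so we apply the slice theorem to the smooth ambient space and then intersect with $Z$. Choose a semi-invariant $f$ on $Z$ of positive weight with $f\ne0$ at $\bar x$, and lift it by (I1) to a semi-invariant on $\mathcal X$. Then $\bar x$ lies in the open set $D_+(f)=\operatorname{Spec}\mathbb C[Z_f]^G$. Let $x\in Z^{ss}$ be a point with module $M$. It maps to $\bar x$, so $x\in Z_f$, and $Gx$ is closed in $Z_f$, hence in the smooth affine variety $\mathcal X_f$. Its stabilizer is $H=\mathrm{Aut}(M)=\prod_t\mathrm{GL}(m_t)$.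

Luna's \'etale slice theorem provides a smooth affine locally closed $H$-stable subvariety $N\subset\mathcal X_f$ containing $x$, with $\mathcal X=\mathfrak gx\oplus T$ for $T=T_xN$, such that, for $U=\mathcal X_f/\!/G$ and $U'=N/\!/H$, the map $U'\to U$ is \'etale and $(g,n)\mapsto gn$ induces an isomorphism $G\times_HN\cong\mathcal X_f\times_UU'$. The preimage of $Z$ in this scheme is $Z_f\times_UU'$. Its preimage in $G\times N$ is cut out by $\mu(gn)-\lambda=g(\mu(n)-\lambda)g^{-1}$, so it is $G\times(N\cap Z)$, with $N\cap Z$ the scheme-theoretic intersection. Since $G\times N\to G\times_HN$ is an $H$-torsor, $Z_f\times_UU'=G\times_H(N\cap Z)$. Take $G$-invariant functions on both sides and use (I3):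
\[
(N\cap Z)/\!/H\cong(Z_f/\!/G)\times_UU' .
\]
So $(N\cap Z)/\!/H\to Z_f/\!/G$ is \'etale, and the completed local rings at the images of $x$ agree. By Lemma~\ref{lem:complete} it now suffices to find an isomorphism between $\widehat{\mathcal O}_{N\cap Z,x}$ and the completed local ring of $\mu_{\mathbf m}^{-1}(0)\subset\mathrm{Rep}(\overline{Q_{\mathrm{loc}}},\mathbf m)$ at $0$ that is $H$-equivariant modulo each power of the maximal ideal.

\emph{Step 2: splitting the equations.} The slice $N$ need not be symplectic. The equations of $Z$ split into those with independent differentials, which cut out a smooth symplectic piece of $N$, and those indexed by $\mathfrak h=\operatorname{Lie}H$, which vanish to second order. Put $F^\xi=\mu^\xi-\sum_i\lambda_i\operatorname{tr}\xi_i$ for $\xi\in\mathfrak g$; these functions generate the ideal of $Z$. Choose an $H$-stable complement $\mathfrak g=\mathfrak h\oplus\mathfrak c$, and let $\mathcal Y\subset N$ be the $H$-stable closed subscheme defined by the $F^\xi$ with $\xi\in\mathfrak c$. By \eqref{eq:dmu}, $dF^\xi_x=\omega(\xi x,\cdot)$.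 The map $\xi\mapsto\xi x$ is an isomorphism $\mathfrak c\to\mathfrak gx$, so $\xi\mapsto dF^\xi_x$ is injective on $\mathfrak c$. These functionals vanish on $\mathfrak gx$, which is isotropic by Lemma~\ref{lem:complex}, so their restrictions to $T$ remain independent. Hence $\mathcal Y$ is smooth at $x$ with tangent space $W=T\cap(\mathfrak gx)^\perp$. From $\mathfrak gx\subset(\mathfrak gx)^\perp$ and $\mathcal X=\mathfrak gx\oplus T$ we get $(\mathfrak gx)^\perp=\mathfrak gx\oplus W$, so $W\cong(\mathfrak gx)^\perp/\mathfrak gx$ and $\omega_0=\omega|_W$ is nondegenerate. The scheme $N\cap Z$ is defined in $\mathcal Y$ by the $F^\xi$ with $\xi\in\mathfrak h$. The restriction $\omega_{\mathcal Y}$ of $\omega$ to $\mathcal Y$ is closed and $H$-invariant. For $\xi\in\mathfrak h$ the vector field $y\mapsto\xi y$ is tangent to $\mathcal Y$, and \eqref{eq:dmu} restricts to $dF^\xi=\iota_\xi\omega_{\mathcal Y}$.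

\emph{Step 3: linearization.} Let $\mathfrak n\subset\mathbb C[\mathcal Y]$ be the ideal of $x$. The surjection $\mathfrak n\to\mathfrak n/\mathfrak n^2=W^*$ has an $H$-equivariant section, which induces an equivariant isomorphism $\mathbb C[[W]]\cong\widehat{\mathcal O}_{\mathcal Y,x}$ because $\mathcal Y$ is smooth at $x$. In these coordinates $\xi\in\mathfrak h$ is the linear vector field $w\mapsto\xi w$ and $\omega_{\mathcal Y}$ has constant term $\omega_0$. Let $\Phi$ be as in Lemma~\ref{lem:darboux}. It commutes with the derivations $\xi\in\mathfrak h$, so $d(\Phi F^\xi)=\Phi(\iota_\xi\omega_{\mathcal Y})=\iota_\xi\omega_0$. Also $F^\xi$ vanishes at $x$. A power series is determined by its differential and its constant term, so by \eqref{eq:dmu} $\Phi F^\xi(w)=\frac12\omega_0(\xi w,w)$. Thus $\widehat{\mathcal O}_{N\cap Z,x}$ is equivariantly isomorphic to the completed local ring at $0$ of the zero fiber of the quadratic moment map of $(W,\omega_0)$.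

\emph{Step 4: identifying $W$.} By Lemma~\ref{lem:complex} and additivity of the complex,
\[
W\cong H^1(M,M)=\bigoplus_{s,t}\mathrm{Hom}(\mathbb C^{m_s},\mathbb C^{m_t})\otimes H^1(M_s,M_t)
\]
as $H$-modules. By \eqref{eq:H1}, $\dim H^1(M_s,M_t)$ is the number of arrows $s\to t$ in $\overline{Q_{\mathrm{loc}}}$. So $W\cong\mathrm{Rep}(\overline{Q_{\mathrm{loc}}},\mathbf m)$ as $H$-modules, and Lemma~\ref{lem:S} makes the isomorphism compatible with the moment maps. \qed

\subsection{Theorem~\ref{thm:domain} implies Theorem~\ref{thm:general}}\label{ss:implies}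

Let $\bar x\in\mathfrak M$ be a closed point and $R=R_{Q_{\mathrm{loc}}}(\mathbf m)$. The moment map is homogeneous, so $R=\bigoplus_{n\ge0}R_n$ is graded with $R_0=\mathbb C$, and the ideal of the origin is $R_+=\bigoplus_{n>0}R_n$. If $R$ is generated in degrees $\le d$, then $R_{\ge kd}\subset R_+^k\subset R_{\ge k}$, so the completion is $\prod_nR_n$. If $R$ is a domain, the product of the lowest-degree terms of two nonzero elements of $\prod_nR_n$ is nonzero, so the completion is a domain. The Noetherian local ring $\mathcal O_{\mathfrak M,\bar x}$ embeds in its completion, so it is reduced by Proposition~\ref{prop:local}. A scheme of finite type over $\mathbb C$ that is reduced at all closed points is reduced. \qed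

\section{Lowering the dimension at a loop-free vertex}\label{s:lower}

At a vertex $i$ without loops, collect the maps into $\mathbb C^{\alpha_i}$ in one matrix $\sigma$ and the maps out of it in one matrix $\tau$. The relation at $i$ becomes $\sigma\tau=0$, and the rest of the quiver sees only $B=\tau\sigma$. The number $\alpha_i$ enters through the bound $\operatorname{rank}B\le\alpha_i$. On points, $B^2=0$ already forces a $u\times u$ matrix $B$ to have rank at most $u/2$, so the bound is vacuous for large $\alpha_i$. We need this in the ring, and there $B^2=0$ is not enough: for $u=1$ it does not give $B=0$. As in Example~\ref{ex:SL2}, the trace supplies what is missing.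

\begin{lemma}\label{lem:wedge}
Let $S$ be a commutative $\mathbb Q$-algebra and $B$ a $u\times u$ matrix over $S$ with $B^2=0$ and $\operatorname{tr}B=0$. Then $\wedge^kB=0$ whenever $2k>u$; that is, all $k\times k$ minors of $B$ vanish.
\end{lemma}

\begin{proof}
We may assume $k\le u$. Let $U=S^u$ and let $D$ be the derivation of the exterior algebra extending $B$, so $D(v_1\wedge\dots\wedge v_r)=\sum_lv_1\wedge\dots\wedge Bv_l\wedge\dots\wedge v_r$. In $D^j(v_1\wedge\dots\wedge v_r)$ the terms that apply $B$ twice to the same factor vanish. Hence $D^j=0$ on $\wedge^rU$ for $j>r$, and $D^k=k!\,\wedge^kB$ on $\wedge^kU$. On $\wedge^uU$ the derivation $D$ is multiplication by $\operatorname{tr}B=0$, so $Dx\wedge y=-x\wedge Dy$ for $x\in\wedge^kU$ and $y\in\wedge^{u-k}U$. Applying this $k$ times,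
\[
k!\,(\wedge^kB\,x)\wedge y=D^kx\wedge y=(-1)^kx\wedge D^ky=0,
\]
because $k>u-k$. The pairing $\wedge^kU\times\wedge^{u-k}U\to\wedge^uU$ is perfect and $k!$ is invertible.
\end{proof}

\begin{lemma}\label{lem:Aud}
Let $\sigma\in\mathrm{Hom}(\mathbb C^u,\mathbb C^d)$, $\tau\in\mathrm{Hom}(\mathbb C^d,\mathbb C^u)$, and let $B$ be a generic $u\times u$ matrix. Then $B\mapsto\tau\sigma$ induces an isomorphism
\[
\mathbb C[B]/(\operatorname{tr}B,\ B^2,\ \wedge^{d+1}B)\ \cong\ A_{u,d}:=\big(\mathbb C[\sigma,\tau]/(\sigma\tau)\big)^{\mathrm{GL}_d}.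
\]
For $d\ge\lfloor u/2\rfloor$ this ring is $\mathbb C[B]/(\operatorname{tr}B,B^2)$, independent of $d$.
\end{lemma}

\begin{proof}
By (I4), $\mathbb C[\sigma,\tau]^{\mathrm{GL}_d}=\mathbb C[B]/(\wedge^{d+1}B)$. It remains to find the invariants in the ideal $(\sigma\tau)$. The map $P\mapsto\operatorname{tr}(\sigma\tau P)$ from polynomial maps $P$ with values in $\mathrm{End}(\mathbb C^d)$ onto this ideal is equivariant, so by (I1) the invariants are the $\operatorname{tr}(\sigma\tau P)$ with $P$ equivariant. For such $P$, the function $\phi Pv$ of $(\sigma,\tau)$, one more vector $v$ and one more covector $\phi$ is invariant and bilinear in $(v,\phi)$. By (I4) it is a $\mathbb C[B]$-linear combination of $\phi v$ and the products $(\phi\sigma_j)(\tau_iv)$, where $\sigma_j$ are the columns of $\sigma$ and $\tau_i$ the rows of $\tau$. So $P$ is a combination of $\mathrm{id}$ and the $\sigma E\tau$ with $E\in\mathrm{End}(\mathbb C^u)$. Finally $\operatorname{tr}(\sigma\tau)=\operatorname{tr}B$ and $\operatorname{tr}(\sigma\tau\sigma E\tau)=\operatorname{tr}(B^2E)$. The last claim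 is Lemma~\ref{lem:wedge} with $k=d+1$.
\end{proof}

\begin{proposition}\label{prop:lower}
Let $i$ be a loop-free vertex of $Q$ with $(\alpha,e_i)>0$, and let $u=2\alpha_i-(\alpha,e_i)$ be the sum of $\alpha_{t(a)}$ over the arrows $a$ of $\overline Q$ with head $i$. Let $\alpha'$ be obtained from $\alpha$ by replacing $\alpha_i$ with $\lfloor u/2\rfloor<\alpha_i$. Then $R_Q(\alpha)\cong R_Q(\alpha')$.
\end{proposition}

\begin{proof}
Let $U=\bigoplus_{h(a)=i}\mathbb C^{\alpha_{t(a)}}$, $\sigma=(a)_a\colon U\to\mathbb C^{\alpha_i}$ and $\tau=(\varepsilon_aa^*)_a\colon\mathbb C^{\alpha_i}\to U$, so that $\mu_i=\sigma\tau$. Since $i$ has no loop, the entries of $\sigma$ and $\tau$ are independent coordinates and $U$ does not involve $\alpha_i$. Let $\mathcal X'$ be the space of the arrows that do not meet $i$. For $j\ne i$, a term of $\mu_j$ that passes through $i$ has the form $\varepsilon_{a^*}a^*a$ with $h(a)=i$, $t(a)=j$, and this is minus the diagonal block of $B=\tau\sigma$ indexed by $a$. So the entries of $\mu_j$ are $\mathrm{GL}(\alpha_i)$-invariant and are given by formulas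 in $\mathbb C[\mathcal X']\otimes\mathbb C[B]$ that do not depend on $\alpha_i$. Take $\mathrm{GL}(\alpha_i)$-invariants first and use (I3):
\[
R_Q(\alpha)=\Big(\big(\mathbb C[\mathcal X']\otimes A_{u,\alpha_i}\big)/(\mu_j:j\ne i)\Big)^{\prod_{j\ne i}\mathrm{GL}(\alpha_j)}.
\]
The group acts on $A_{u,\alpha_i}$ by conjugating $B$. So the right side depends on $\alpha_i$ only through $A_{u,\alpha_i}$ as a quotient of $\mathbb C[B]$, and $A_{u,\alpha_i}=A_{u,\lfloor u/2\rfloor}$ by Lemma~\ref{lem:Aud}.
\end{proof}

\begin{remark}
One cannot go down to the reflected value $u-\alpha_i$. For $u=2$, $d=2$ we have $B^2=-\det(B)\,\mathrm{id}$ when $\operatorname{tr}B=0$, so $A_{2,2}=A_{2,1}=\mathbb C[B]/(\operatorname{tr}B,\det B)$ is the ring of a quadric cone, while $A_{2,0}=\mathbb C$.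
\end{remark}

\section{Extended Dynkin quivers in McKay form}\label{s:McKay}

The arguments of Section~\ref{s:hand} used a single commutator $[X,Y]$. The McKay correspondence packs the arrows of any extended Dynkin quiver into two matrices $X,Y$ and its relations into their commutator.

\subsection{The model}

Let $K$ be extended Dynkin, $\Gamma$ a group whose McKay quiver is $\overline K$, $V=\mathbb C^2$ with basis $\mathsf e_1,\mathsf e_2$ and dual coordinates $x,y$. For a dimension vector $v$ put $V_i=\mathbb C^{v_i}$ and $E=\bigoplus_iV_i\otimes\rho_i$.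

Write $f\in\mathrm{Hom}_\Gamma(\rho_i,\rho_j\otimes V)$ as $f=f_1\otimes\mathsf e_1+f_2\otimes\mathsf e_2$ with $f_1,f_2\in\mathrm{Hom}(\rho_i,\rho_j)$. For $g\in\mathrm{Hom}_\Gamma(\rho_j,\rho_i\otimes V)$ put $\langle f,g\rangle=\operatorname{tr}(f_1g_2-f_2g_1)=-\langle g,f\rangle$. This pairing is perfect. Indeed, the same formula defines on $\mathrm{End}(\bigoplus_i\rho_i)\otimes V$ the trace form tensored with the symplectic form of $V$. It is nondegenerate, and $\Gamma$-invariant because $\Gamma\subset\mathrm{SL}_2$; so it stays nondegenerate on the invariants $\bigoplus_{i,j}\mathrm{Hom}_\Gamma(\rho_i,\rho_j\otimes V)$, where it pairs the summand $(i,j)$ only with $(j,i)$. We can therefore choose bases $(\varphi_a)$ of these spaces, indexed by the arrows $a\colon i\to j$ of $\overline K$, with $\langle\varphi_a,\varphi_{a^*}\rangle=\varepsilon_a$ and $\langle\varphi_a,\varphi_b\rangle=0$ for $b\colon j\to i$, $b\ne a^*$: dual bases up to sign if $i\ne j$, a symplectic basis if $i=j$. Put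
\[
\mathbf A=\sum_aa\otimes\varphi_a=X\otimes\mathsf e_1+Y\otimes\mathsf e_2\colon E\to E\otimes V,\qquad X,Y\in\mathrm{End}(E).
\]
This identifies $\mathrm{Rep}(\overline K,v)$ with $\mathrm{Hom}_\Gamma(E,E\otimes V)$ as a $\mathrm{GL}(v)$-module. Let $\Gamma$ act on $\mathbb C[V]=\mathbb C[x,y]$ by $g\cdot f=f\circ g^{-1}$. For a linear form $l$ put $l(X,Y)=(\mathrm{id}\otimes l)\mathbf A$. From $(g\otimes g)\mathbf Ag^{-1}=\mathbf A$ we get
\begin{equation}\label{eq:equiv}
g\,l(X,Y)\,g^{-1}=(\mathrm{id}\otimes l\circ g^{-1})(g\otimes g)\mathbf Ag^{-1}=(g\cdot l)(X,Y).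
\end{equation}
Since $\det g=1$, the commutator $[X,Y]$ commutes with $\Gamma$, so $[X,Y]=\sum_iC_i\otimes\mathrm{id}_{\rho_i}$ with $C_i\in\mathrm{End}(V_i)$.

\begin{lemma}\label{lem:comm}
As matrices of polynomial functions on $\mathrm{Rep}(\overline K,v)$, $\mu_i=\delta_iC_i$. In particular $\mu_v^{-1}(0)=\{[X,Y]=0\}$ as schemes.
\end{lemma}

\begin{proof}
We have $\operatorname{tr}_E(XY'-YX')=\sum_{a,b}\operatorname{tr}(ab')\langle\varphi_a,\varphi_b\rangle=\sum_a\varepsilon_a\operatorname{tr}(aa'^*)=\omega$. Hence
\[
\mu^\xi=\tfrac12\operatorname{tr}_E\big([\xi,X]Y-[\xi,Y]X\big)=\operatorname{tr}_E(\xi[X,Y])=\sum_i\delta_i\operatorname{tr}(\xi_iC_i).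
\]
Compare with $\mu^\xi=\sum_i\operatorname{tr}(\xi_i\mu_i)$.
\end{proof}

Invariants are expressed through paths, identities through words in $X,Y$; we need to translate. For a path $p=a_1\cdots a_N$ define $\varphi_p\colon\rho_{t(p)}\to\rho_{h(p)}\otimes V^{\otimes N}$ by $\varphi_p=(\varphi_{a_1}\otimes\mathrm{id})\circ\varphi_{a_2\cdots a_N}$, with $\varphi_{e_i}=\mathrm{id}$. A word $c$ of length $N$ in two letters labels a basis vector of $V^{\otimes N}$; let $\varphi_p^c\in\mathrm{Hom}(\rho_{t(p)},\rho_{h(p)})$ be the coefficient of $\varphi_p$ at it. Expanding the $N$-fold composite of $\mathbf A$ in two ways gives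
\begin{equation}\label{eq:words}
c(X,Y)=\sum_{p\text{ of length }N}p\otimes\varphi_p^c .
\end{equation}

\begin{lemma}\label{lem:paths}
The $\varphi_p$ with $p\colon i\to j$ of length $N$ form a basis of $\mathrm{Hom}_\Gamma(\rho_i,\rho_j\otimes V^{\otimes N})$.
\end{lemma}

\begin{proof}
For $N=0$ this is Schur's lemma. For $N\ge1$, the decomposition $\rho_j\otimes V\cong\bigoplus_k\mathrm{Hom}_\Gamma(\rho_k,\rho_j\otimes V)\otimes\rho_k$ shows that $f\otimes g\mapsto(f\otimes\mathrm{id})\circ g$ is an isomorphism
\[
\bigoplus_k\mathrm{Hom}_\Gamma(\rho_k,\rho_j\otimes V)\otimes\mathrm{Hom}_\Gamma(\rho_i,\rho_k\otimes V^{\otimes(N-1)})\to\mathrm{Hom}_\Gamma(\rho_i,\rho_j\otimes V^{\otimes N}).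
\]
It sends the products $\varphi_a\otimes\varphi_{p'}$, a basis by induction, to the $\varphi_{ap'}$.
\end{proof}

\subsection{Multiples of $\delta$}

\begin{proposition}\label{prop:sym}
Let $K$ be extended Dynkin with group $\Gamma$, let $B=\mathbb C[x,y]^\Gamma$ and $n\ge0$. Then $R_K(n\delta)\cong(B^{\otimes n})^{\mathfrak S_n}$. In particular $R_K(n\delta)$ is a domain.
\end{proposition}

\begin{proof}
Let $S=\mathbb C[\mu_{n\delta}^{-1}(0)]$, $R=R_K(n\delta)\subset S$, and let $B_+\subset B$ be the part of positive degree. Over $S$ the matrices $X,Y$ commute, so $f(X,Y)$ is defined for $f\in\mathbb C[x,y]$, and \eqref{eq:equiv} extends to $gf(X,Y)g^{-1}=(g\cdot f)(X,Y)$.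

\emph{Generators.} By \eqref{eq:words}, for $g\in\Gamma$ and a word $c$ of length $N\ge1$,
\[
\operatorname{tr}_E(g\,c(X,Y))=\sum_p\operatorname{tr}(p)\operatorname{tr}(g\varphi_p^c),
\]
summed over closed paths of length $N$. By Lemma~\ref{lem:paths} the $\varphi_p$ are linearly independent in $\bigoplus_i\mathrm{End}(\rho_i)\otimes V^{\otimes N}$. The functionals $\varphi\mapsto\operatorname{tr}(g\varphi^c)$ span the dual of this space, because $\mathbb C\Gamma\cong\bigoplus_i\mathrm{End}(\rho_i)$ and the trace form is nondegenerate. So for each $p_0$ some combination of them is $1$ on $\varphi_{p_0}$ and $0$ on the other $\varphi_p$, and the same combination of the $\operatorname{tr}_E(gc)$ equals $\operatorname{tr}(p_0)$. By (I5), $R$ is generated by the elements $\operatorname{tr}_E(gf(X,Y))$ with $g\in\Gamma$ and $f$ homogeneous of positive degree.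

For $g\ne1$ these elements vanish. Indeed $g$ has finite order and determinant $1$, so $V^*$ has a basis $l,l'$ of eigenvectors with eigenvalues $\zeta,\zeta^{-1}\ne1$. It suffices to treat $f=lf'$ and $f=l'f'$. Writing $l,f'$ for the corresponding matrices, we have $gl=\zeta lg$ and
\[
\operatorname{tr}_E(glf')=\zeta\operatorname{tr}_E(lgf')=\zeta\operatorname{tr}_E(gf'l)=\zeta\operatorname{tr}_E(glf'),
\]
so the trace is zero; for $l'$ replace $\zeta$ by $\zeta^{-1}$. For $g=1$ we have $\operatorname{tr}_Ef(X,Y)=\operatorname{tr}_E(h\cdot f)(X,Y)$ for $h\in\Gamma$, and averaging lets us take $f\in B_+$.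

The space $E$ has dimension $n|\Gamma|$, and (I6) for matrices of that size gives too weak a bound. We therefore pass to $E^\Gamma=V_0$, the component at the trivial representation, which has dimension $n$. For $f\in B$ the matrix $f(X,Y)$ commutes with $\Gamma$ and restricts to $f_0\in\mathrm{End}(V_0)\otimes S=\mathrm{Mat}_n(S)$, and $f\mapsto f_0$ is an algebra homomorphism. Put $s_f=\operatorname{tr}f_0$. Since $\frac1{|\Gamma|}\sum_gg$ is the projection onto $V_0$, for $f\in B_+$
\[
s_f=\frac1{|\Gamma|}\sum_g\operatorname{tr}_E(gf(X,Y))=\frac1{|\Gamma|}\operatorname{tr}_Ef(X,Y).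
\]
So $R$ is generated by the $s_f$, $f\in B_+$.

\emph{Upper bound.} Apply (I6) to $(f_1)_0,\dots,(f_{n+1})_0$ with $f_j\in B_+$. The term $\pi=1$ is $s_{f_1}\cdots s_{f_{n+1}}$, and every other term is a product of at most $n$ factors $s_{f'}$ with $f'\in B_+$ a product of some $f_j$. By induction on the number of factors, $R$ is spanned by the products $s_{f_1}\cdots s_{f_r}$, where $0\le r\le n$ and $\{f_1,\dots,f_r\}$ is a multiset of elements of a fixed basis $\mathcal B$ of $B_+$.

\emph{Lower bound.} The direct sum of $n$ copies of $\mathbb C\Gamma$, with basis $\epsilon_{s,h}$ $(1\le s\le n,\ h\in\Gamma)$ and $g\epsilon_{s,h}=\epsilon_{s,gh}$, is isomorphic to $E$ because $\delta_i=\dim\rho_i$; fix an isomorphism. For $(p_1,\dots,p_n)\in V^n$ define $\mathbf A\epsilon_{s,h}=\epsilon_{s,h}\otimes hp_s$. This is $\Gamma$-equivariant, and $X,Y$ are diagonal with eigenvalues $x(hp_s),y(hp_s)$, so they commute. We obtain a morphism $V^n\to\mu_{n\delta}^{-1}(0)$. For $f\in B$ the matrix $f(X,Y)$ acts on the invariant vector $\sum_h\epsilon_{s,h}$ by $f(p_s)$. So pullback gives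 a homomorphism $R\to(B^{\otimes n})^{\mathfrak S_n}\subset\mathbb C[V^n]$ with $s_f\mapsto\sum_sf(p_s)$.

As $\{1\}\cup\mathcal B$ is a basis of $B$, the sums $\mathrm{Sym}(f_1,\dots,f_r)=\sum_{\pi\in\mathfrak S_n}\pi(f_1\otimes\dots\otimes f_r\otimes1^{\otimes(n-r)})$, over multisets of size $r\le n$ from $\mathcal B$, form a basis of $(B^{\otimes n})^{\mathfrak S_n}$. The image of $s_{f_1}\cdots s_{f_r}$ is $\sum_\psi\prod_jf_j(p_{\psi(j)})$ over all maps $\psi\colon\{1,\dots,r\}\to\{1,\dots,n\}$. The injective $\psi$ contribute $\frac1{(n-r)!}\mathrm{Sym}(f_1,\dots,f_r)$. The others contribute a symmetric tensor whose terms have fewer than $r$ factors in $B_+$, that is, a combination of basis elements of smaller size. By triangularity the spanning set of $R$ maps to a basis, so the homomorphism is bijective.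
\end{proof}

\subsection{Deleting a bridge}

\begin{proposition}\label{prop:bridge}
Let $Q_0=J\sqcup K$, and suppose that exactly one arrow of $Q$ joins $J$ and $K$, with ends $j\in J$ and $k\in K$. Assume $\alpha_j=1$ and one of the following:
\begin{itemize}
\item[(a)] $\alpha_k=1$;
\item[(b)] the full subquiver on $K$ is extended Dynkin and $\delta_k=1$ (with $\alpha_K$ arbitrary).
\end{itemize}
Then $R_Q(\alpha)\cong R_J(\alpha_J)\otimes R_K(\alpha_K)$.
\end{proposition}

\begin{proof}
Let $b\colon j\to k$ and $b^*\colon k\to j$ be the two arrows of $\overline Q$ between $J$ and $K$, and $\varepsilon=\varepsilon_b$. Let $\mathcal X=\mathrm{Rep}(\overline Q,\alpha)$ and $S=\mathbb C[\mu_\alpha^{-1}(0)]=\mathbb C[\mathcal X]/I$. As $\alpha_j=1$, $b$ is a column and $b^*$ a row. We claim that $b^*pb=0$ in $S$ for every path $p\colon k\to k$ in $\overline K$.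

In case (a), consider $\sum_{i\in K}\operatorname{tr}\mu_i\in I$. The terms $\varepsilon_a\operatorname{tr}(aa^*)$ and $\varepsilon_{a^*}\operatorname{tr}(a^*a)$ of an arrow inside $K$ cancel, and only $\varepsilon\operatorname{tr}(bb^*)$ remains. Here $b,b^*,p$ are scalars, so $b^*pb=p\,bb^*=0$.

In case (b), form $E,X,Y$ for $(K,\alpha_K)$. By Lemma~\ref{lem:comm} the relations at the vertices of $K$ read $\delta_iC_i=0$ for $i\ne k$ and $C_k+\varepsilon bb^*=0$. Since $\dim\rho_k=1$, we may identify $V_k$ with the summand $V_k\otimes\rho_k$ of $E$, view $b$ as a vector in $E\otimes S$, and extend $b^*$ by zero on the other summands. Then $[X,Y]=-\varepsilon\,bb^*$ in $\mathrm{End}(E)\otimes S$; this is where $\delta_k=1$ is used, since otherwise $C_k\otimes\mathrm{id}_{\rho_k}$ is not a column times a row. Lemma~\ref{lem:rank1} and \eqref{eq:words} give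
\[
0=b^*c(X,Y)b=\sum_p(b^*pb)\,\varphi_p^c
\]
for all words $c$ of length $N$, the sum running over paths $p\colon k\to k$ of length $N$, with $\varphi_p^c\in\mathrm{End}(\rho_k)=\mathbb C$. Thus $\sum_p(b^*pb)\varphi_p=0$, and the $\varphi_p$ are linearly independent by Lemma~\ref{lem:paths}. This proves the claim.

Let $I'\subset\mathbb C[\mathcal X]$ be the ideal generated by the entries of $b$ and $b^*$. Grade $\mathbb C[\mathcal X]$ by total degree in these entries; $I'$ is the part of positive degree. By (I5), $I'^{\,\mathrm{GL}(\alpha)}$ is spanned by products of traces of cycles in which some cycle contains $b$ or $b^*$. Such a cycle crosses between $J$ and $K$, so it contains both. Rotate it to start at $j$ with $b$. It then follows a path $p\colon k\to k$ in $\overline K$ and can leave $K$ only through $b^*$, so it has the form $p'\,b^*pb$ with $p'$ a cycle at $j$. As $\alpha_j=1$, its trace is the product of the scalars $p'$ and $b^*pb$, which lies in $I$. By (I2), $R_Q(\alpha)=(\mathbb C[\mathcal X]/(I+I'))^{\mathrm{GL}(\alpha)}$. The ideal $I+I'$ defines $\mu_{\alpha_J}^{-1}(0)\times\mu_{\alpha_K}^{-1}(0)$,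 whose ring of invariants is $R_J(\alpha_J)\otimes R_K(\alpha_K)$.
\end{proof}

\begin{remark}
With two arrows the conclusion fails. For $\Gamma=1$, $\mathbf w=2$, $\mathbf v=1$ the ring is $\mathbb C[x,y]\otimes A_{2,1}$, with $A_{2,1}$ the quadric cone of Section~\ref{s:lower}, while deleting the framing arrows leaves $\mathbb C[x,y]$.
\end{remark}

\section{The trichotomy and the induction}\label{s:tri}

By Kac's theorem the positive roots of $Q$ are the dimension vectors of the indecomposable representations of $Q$. We use one fact about them, also due to Kac: a nonzero $\alpha\ge0$ with connected support and $(\alpha,e_i)\le0$ for all $i$ is a root. Let $\Sigma_0$ be the set of positive roots $\alpha$ such that $p(\alpha)>\sum_tp(\beta^t)$ for every decomposition $\alpha=\beta^1+\dots+\beta^r$ into $r\ge2$ positive roots.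

\begin{theorem}[Crawley-Boevey, {\cite[Thm.~1.2]{CB1}} for $\lambda=0$]\label{thm:CB}
If $\alpha\in\Sigma_0$, then $\mu_\alpha^{-1}(0)$ is a reduced and irreducible complete intersection.
\end{theorem}

So $R_Q(\alpha)$ is a domain for $\alpha\in\Sigma_0$. Once Proposition~\ref{prop:lower} no longer applies, we have $(\alpha,e_i)\le0$ for all $i$, and must understand how such $\alpha$ can fail to lie in $\Sigma_0$. Two ways are visible. For an extended Dynkin quiver and $m\ge2$, $p(m\delta)=1<m=mp(\delta)$. For two vertices with one loop each, joined by one arrow $b$, and $\alpha=(1,1)$, the fiber $\{bb^*=0\}$ is reducible. These are the situations of Propositions~\ref{prop:sym} and~\ref{prop:bridge}, and there are no others.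

Write $0<\beta<\alpha$ if $0\le\beta\le\alpha$ componentwise and $\beta\ne0,\alpha$. The quantity to study is
\[
\kappa(\beta)=-(\beta,\alpha-\beta)=\kappa(\alpha-\beta).
\]
It is the number of arrows of the local quiver at a sum of two non-isomorphic stable modules of dimensions $\beta$ and $\alpha-\beta$, and it controls the inequality defining $\Sigma_0$: for $\alpha=\beta^1+\dots+\beta^r$, expanding $q(\alpha)$ gives
\begin{equation}\label{eq:p}
p(\alpha)-\sum_tp(\beta^t)=1-r-\sum_{s<t}(\beta^s,\beta^t)=1-r+\tfrac12\sum_t\kappa(\beta^t).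
\end{equation}
The three cases below correspond to the minimum of $\kappa$ being at least $2$, equal to $0$, or equal to $1$.

\begin{lemma}\label{lem:kappa}
Let $\alpha_i>0$ for all $i\in Q_0$, put $h_i=-(\alpha,e_i)$ and $h(\beta)=\sum_ih_i\beta_i$, so that $\kappa(\beta)=2q(\beta)+h(\beta)$.
\begin{itemize}
\item[(i)] With $x_i=\beta_i/\alpha_i$,
\[
\kappa(\beta)=\sum_ih_i\alpha_ix_i(1-x_i)+\tfrac12\sum_{i\ne j}n_{ij}\alpha_i\alpha_j(x_i-x_j)^2 .
\]
\item[(ii)] If $Q$ is connected and all $h_i=0$, then $Q$ is extended Dynkin and $\alpha=m\delta$ with $m\ge1$.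
\item[(iii)] With $\wedge,\vee$ the componentwise minimum and maximum, $\kappa(\beta\wedge\beta')+\kappa(\beta\vee\beta')\le\kappa(\beta)+\kappa(\beta')$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Substitute $(e_i,e_i)\alpha_i=-h_i+\sum_{j\ne i}n_{ij}\alpha_j$ into $2q(\beta)=\sum_i(e_i,e_i)\alpha_i^2x_i^2-\sum_{i\ne j}n_{ij}\alpha_i\alpha_jx_ix_j$. This gives $-\sum_ih_i\alpha_ix_i^2+\sum_{i\ne j}n_{ij}\alpha_i\alpha_j(x_i^2-x_ix_j)$. Symmetrize the last sum in $i,j$ and add $h(\beta)=\sum_ih_i\alpha_ix_i$.

(ii) By (i), $2q(\beta)=\kappa(\beta)\ge0$ for all $\beta$. So the form is positive semidefinite and $\alpha\ne0$ lies in its radical.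

(iii) The terms of $\kappa$ that involve one coordinate take the same total value on both sides. The other terms are $-n_{ij}\beta_i\beta_j$, and
\[
\min(\beta_i,\beta_i')\min(\beta_j,\beta_j')+\max(\beta_i,\beta_i')\max(\beta_j,\beta_j')-\beta_i\beta_j-\beta_i'\beta_j'
\]
is $0$ if $\beta_i-\beta_i'$ and $\beta_j-\beta_j'$ have the same sign, and $|\beta_i-\beta_i'|\,|\beta_j-\beta_j'|$ otherwise.
\end{proof}

\begin{proposition}\label{prop:tri}
Let $Q$ be connected, $\alpha_i>0$ and $(\alpha,e_i)\le0$ for all $i\in Q_0\neq\emptyset$. Then one of the following holds: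
\begin{itemize}
\item[(1)] $\alpha\in\Sigma_0$;
\item[(2)] $Q$ is extended Dynkin and $\alpha=m\delta$ with $m\ge1$;
\item[(3)] $Q_0=J\sqcup K$ with $J,K\ne\emptyset$ joined by exactly one arrow, with ends $j\in J$, $k\in K$, $\alpha_j=1$, and either $\alpha_k=1$, or $K$ is extended Dynkin with $\delta_k=1$.
\end{itemize}
\end{proposition}

\begin{proof}
Here $h_i\ge0$, so $\kappa(\beta)\ge0$ for $0\le\beta\le\alpha$ by Lemma~\ref{lem:kappa}(i). If $\kappa(\beta)=0$ for some $0<\beta<\alpha$, then $x_i$ is constant because $Q$ is connected, the constant lies strictly between $0$ and $1$, hence all $h_i=0$, and (2) holds by Lemma~\ref{lem:kappa}(ii). If $\kappa(\beta)\ge2$ for all $0<\beta<\alpha$, then the right side of \eqref{eq:p} is at least $1$ for every decomposition into $r\ge2$ nonzero vectors; $\alpha$ is a root, so (1) holds. Assume from now on that $\kappa\ge1$ on $0<\beta<\alpha$ and that $\mathcal M=\{0<\beta<\alpha:\kappa(\beta)=1\}$ is not empty.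

Suppose some $\beta\in\mathcal M$ has $\beta\wedge(\alpha-\beta)=0$. Then $\beta=\alpha_J$ and $\alpha-\beta=\alpha_K$ for a partition $Q_0=J\sqcup K$ into nonempty sets, and $1=\kappa(\beta)=\sum_{j\in J,k\in K}n_{jk}\alpha_j\alpha_k$. So exactly one arrow joins $J$ and $K$, and $\alpha_j=\alpha_k=1$ at its ends: (3) holds.

Otherwise let $\beta$ be a minimal element of $\mathcal M$. We show that $\beta$ is the vector $\delta$ of an extended Dynkin subquiver.

\emph{$2\beta\le\alpha$.} Let $\gamma=\alpha-\beta$. Then $0<\beta\wedge\gamma<\alpha$ and $\beta\vee\gamma=\alpha-\beta\wedge\gamma$, so Lemma~\ref{lem:kappa}(iii) gives $2\kappa(\beta\wedge\gamma)\le\kappa(\beta)+\kappa(\gamma)=2$. Hence $\beta\wedge\gamma\in\mathcal M$, and $\beta\wedge\gamma=\beta$ by minimality.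

\emph{$h(\beta)=1$ and $q(\beta)=0$.} The number $h(\beta)=1-2q(\beta)$ is odd and nonnegative, and $\kappa(2\beta)=8q(\beta)+2h(\beta)=4-2h(\beta)\ne0$. As $\kappa(\alpha)=0$, we have $2\beta\ne\alpha$, so $4-2h(\beta)\ge1$ and $h(\beta)=1$, $q(\beta)=0$. From $\sum_ih_i\beta_i=1$ we get a vertex $k_0$ with $\beta_{k_0}=1$.

\emph{$K=\operatorname{supp}\beta$ is connected.} Otherwise $\beta=\beta_1+\beta_2$ with $\beta_1,\beta_2\ne0$ and $(\beta_1,\beta_2)=0$, and $\kappa(\beta)=\kappa(\beta_1)+\kappa(\beta_2)\ge2$.

\emph{$(\beta,e_i)=0$ for $i\in K$.} If $\beta=e_i$, then $(\beta,e_i)=2q(\beta)=0$. Otherwise $0<\beta-e_i<\beta$, so by minimality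
\[
2\le\kappa(\beta-e_i)=1-2(\beta,e_i)+2q(e_i)-h_i ,
\]
whence $2(\beta,e_i)\le2q(e_i)-1\le1$ and $(\beta,e_i)\le0$. Since $0=(\beta,\beta)=\sum_{i\in K}\beta_i(\beta,e_i)$, all these numbers vanish.

By Lemma~\ref{lem:kappa}(ii) applied to $(K,\beta)$, the quiver $K$ is extended Dynkin and $\beta=m\delta$; $\beta_{k_0}=1$ forces $m=1$. Let $J=Q_0\setminus K$. As $(\alpha_K,\delta)=0$,
\[
1=h(\beta)=-(\alpha_J,\delta)=\sum_{j\in J,k\in K}n_{jk}\alpha_j\delta_k .
\]
So $J\ne\emptyset$, exactly one arrow joins $J$ and $K$, and $\alpha_j=\delta_k=1$ at its ends: (3) holds.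
\end{proof}

For a framed McKay quiver and $\mathbf v\ge\delta$ one has $\kappa(\delta)=-(\alpha,\delta)=\mathbf w\cdot\delta$, so the last case occurs when $\mathbf w\cdot\delta=1$; Section~\ref{s:hand} is the smallest instance.

\begin{proof}[Proof of Theorem~\ref{thm:domain}]
We use induction on $|\alpha|=\sum_i\alpha_i$, for all quivers at once; $R_Q(0)=\mathbb C$. Let $\alpha\ne0$ and replace $Q$ by the full subquiver on the support of $\alpha$. If $Q$ is disconnected, $R_Q(\alpha)$ is a tensor product of two rings of the same kind with smaller $|\alpha|$, which are domains. Let $Q$ be connected. If $(\alpha,e_i)>0$ for some $i$, then $i$ is loop-free, because at a vertex with a loop $(e_j,e_i)\le0$ for all $j$; Proposition~\ref{prop:lower} lowers $|\alpha|$. Otherwise Proposition~\ref{prop:tri} applies. In case (1) use Theorem~\ref{thm:CB} and in case (2) Proposition~\ref{prop:sym}. In case (3) Proposition~\ref{prop:bridge} gives $R_Q(\alpha)\cong R_J(\alpha_J)\otimes R_K(\alpha_K)$, and both factors are domains by induction.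
\end{proof}

With Section~\ref{ss:implies} this proves Theorem~\ref{thm:general}, and hence Theorem~\ref{thm:McKay}.

\begin{remark}[Normality]
Crawley-Boevey \cite{CB2} proved that $\mu_\alpha^{-1}(0)/\!/\mathrm{GL}(\alpha)$ with its reduced structure is a normal variety. Together with Theorem~\ref{thm:domain} this says that $R_Q(\alpha)$ is normal. Being finitely generated over $\mathbb C$, it is excellent, so its completion at the origin is normal. By Proposition~\ref{prop:local} the rings $\widehat{\mathcal O}_{\mathfrak M,\bar x}$ are normal, and normality descends along the faithfully flat map $\mathcal O_{\mathfrak M,\bar x}\to\widehat{\mathcal O}_{\mathfrak M,\bar x}$. So the schemes of Theorems~\ref{thm:McKay} and~\ref{thm:general} are also normal.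
\end{remark}

\begin{thebibliography}{9}

\bibitem{CB1} Crawley-Boevey, \emph{Geometry of the moment map for representations of quivers}, Compositio Math. 126 (2001).

\bibitem{CB2} Crawley-Boevey, Math. Ann. 325 (2003).

\bibitem{GG} S{\o}ren Gammelgaard, \'Ad\'am Gyenge, \emph{Noncommutative projective partial resolutions and quiver varieties}, arXiv:2406.00709 (2024).

\bibitem{King} King, 1994.

\end{thebibliography}
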